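# Klein's quartic as the geodesic boundary of a hyperbolic 3-manifold

## 1. A tetrahedron with two vertices cut off, and three permutations of seven points

Take four planes in $\mathbb H^3$, numbered $1,2,3,4$, bounding a "tetrahedron" whose dihedral angle along the edge between faces $i$ and $j$ is $\pi/m_{ij}$, where
$$m_{12}=7,\qquad m_{23}=m_{14}=m_{24}=3,\qquad m_{13}=m_{34}=2. \tag{1}$$
Let $v_i$ be the vertex opposite face $i$; the three faces other than $i$ should meet there. At $v_1$ the three angles are $\frac\pi3,\frac\pi3,\frac\pi2$ and at $v_2$ they are $\frac\pi2,\frac\pi3,\frac\pi2$. Both sums exceed $\pi$, as for a spherical triangle, so $v_1$ and $v_2$ are honest points. At $v_4$ the angles are $\frac\pi7,\frac\pi3,\frac\pi2$ and at $v_3$ they are $\frac\pi7,\frac\pi3,\frac\pi3$. These sums are less than $\pi$: the three planes have no common point. They have instead a common perpendicular plane, $\Pi_4$ respectively $\Pi_3$, which they cut in a compact hyperbolic triangle. Cut the tetrahedron along $\Pi_3$ and $\Pi_4$. What remains is a compact polyhedron $D$ with six faces. The edge with angle $\pi/7$ runs from one cut to the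 other.

Next take three permutations of $\mathbb Z/7$, composed from right to left:
$$A:t\mapsto t+1,\qquad B=(0\,6\,1)(2\,5\,3),\qquad Y:t\mapsto 2t+3 .$$
They lie in a simple group $G$ of order $168$, and $A,\ B,\ Y,\ AB,\ AY,\ B^{-1}Y$ have orders $7,3,3,2,3,2$. These are the numbers $m_{12},m_{23},m_{24},m_{13},m_{14},m_{34}$. So if $r_i$ is the reflection in the $i$-th plane and $\Lambda$ is the orientation-preserving subgroup of $\langle r_1,\dots,r_4\rangle$, we shall be able to define a homomorphism $\varphi:\Lambda\to G$ with
$$r_1r_2\mapsto A,\quad r_2r_3\mapsto B,\quad r_2r_4\mapsto Y,$$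
which preserves the order of every edge rotation. Its kernel $\Gamma$ will act freely on the union $X$ of all images of $D$ under $\langle r_1,\dots,r_4\rangle$. The quotient $M=X/\Gamma$ is a compact hyperbolic 3-manifold with an action of $G$ and with exactly nine totally geodesic boundary components. Every one of them is isometric to Klein's quartic. One is preserved by $G$; the other eight are permuted by $G$.

Eight is even. Glue those eight in pairs, and one Klein quartic remains as boundary. That is what the construction is for. We now say this precisely.

**Conventions.** Surfaces and 3-manifolds are compact, connected and orientable (the universal objects $\mathbb H^2$, $\mathbb H^3$, $X$ excepted), and group actions are orientation-preserving.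

**Definition (bounding geometrically).** A closed hyperbolic surface $\mathcal S$ *bounds geometrically* if it is the unique, totally geodesic boundary component of a compact hyperbolic 3-manifold $\mathcal M$. For a finite group $H$ of isometries of $\mathcal S$, the pair $(\mathcal S,H)$ *bounds geometrically* if, in addition, the action of $H$ on $\mathcal S$ extends to an isometric action of $H$ on $\mathcal M$.

For example, if a closed orientable hyperbolic 3-manifold contains a connected, embedded, separating, totally geodesic surface $F$, then cutting along $F$ gives two pieces, each showing that $F$ bounds geometrically. Conversely, if $\mathcal S=\partial\mathcal M$ as in the definition, the double of $\mathcal M$ is such a closed manifold.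

**Definition (Klein's quartic).** Let $T$ be the $(2,3,7)$ rotation triangle group, with generators $a,b$ and relations $a^7=b^3=(ab)^2=1$. Klein's quartic is $\mathcal S=\mathbb H^2/K$, where $K=\pi_1(\mathcal S)$ is a torsion-free normal subgroup of index $168$ in $T$; the quotient $G=T/K\cong\mathrm{PSL}(2,7)$ acts on it. (In the form $x^2=y^3=(xy)^7=1$ take $x=ab$, $y=b^{-1}$.)

Since $\mathbb H^2/T$ is a sphere with cone points of orders $2,3,7$, we get $\chi(\mathcal S)=168\left(2-\frac12-\frac23-\frac67\right)=-4$. So the genus is $3$ and $168=84(g-1)$ is the maximal possible order; this action of $G$ is called the Hurwitz action.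

The problem is taken from Bruno P. Zimmermann, "On geodesic embeddings of hyperbolic surfaces into hyperbolic 3-manifolds", arXiv:2401.06651 (2024). The Hurwitz action of order $168$ does not extend to any compact 3-manifold with boundary $\mathcal S$, so $(\mathcal S,G)$ does not bound geometrically. The problem asks whether $\mathcal S$ itself, with no action required to extend, bounds geometrically. The answer is yes.

**Theorem 1.** There is a compact, connected, orientable hyperbolic 3-manifold whose unique boundary component is totally geodesic and isometric to Klein's quartic $\mathcal S$.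

**Theorem 2.** For a subgroup $H\le G$ the following are equivalent: (i) $(\mathcal S,H)$ bounds geometrically; (ii) $7\nmid|H|$; (iii) $H$ is contained in a subgroup of $G$ isomorphic to $S_4$. If $7$ divides $|H|$, the $H$-action does not even extend to a smooth action on a compact orientable 3-manifold $\mathcal M$ with $\partial\mathcal M=\mathcal S$.

## 2. Fixed points of cyclic groups, and the obstruction at the prime 7

We first try the smallest groups by hand. The tool is the Riemann–Hurwitz formula. If a finite group $Q$ acts faithfully on a closed surface $F$, and $F/Q$ has Euler characteristic $\chi'$ and cone points of orders $n_1,\dots,n_s$, then $\chi(F)=|Q|\bigl(\chi'-\sum(1-\frac1{n_i})\bigr)$. Let $h\in G$ have prime order $p$, with $f$ fixed points on $\mathcal S$, and let $\gamma$ be the genus of $\mathcal S/\langle h\rangle$. Then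
$$-4=p(2-2\gamma)-(p-1)f .$$

* $p=2$: $f=8-4\gamma$, which is even.
* $p=3$: $f=5-3\gamma$, so $f\in\{5,2\}$.
* $p=7$: $6f=18-14\gamma$. For $\gamma=1$ this is $6f=4$, impossible; for $\gamma\ge2$ it is negative; so $\gamma=0$ and $f=3$.

To decide $p=3$, count in $G$. The points of $\mathcal S$ with nontrivial stabilizer in $G$ lie over the three cone points of $\mathbb H^2/T$. So they form three orbits, of sizes $84,56,24$, with cyclic stabilizers of order $2,3,7$. By Sylow the subgroups of order $3$ are conjugate. If there are $n_3$ of them, each has $56/n_3$ fixed points, since each of the $56$ points is fixed by exactly one of them. As $5\nmid56$, we get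
$$f=2,\quad n_3=28\quad(p=3);\qquad f=3,\quad n_7=24/3=8\quad(p=7). \tag{2}$$
In particular a subgroup of order $7$ has normalizer of order $168/8=21$ in $G$.

Why parity matters is the content of the next lemma. It proves (i)$\Rightarrow$(ii) and the last sentence of Theorem 2.

**Lemma 1.** If $7$ divides $|H|$, the action of $H$ on $\mathcal S$ does not extend to a smooth action on a compact orientable 3-manifold $\mathcal M$ with $\partial\mathcal M=\mathcal S$.

**Proof.** Suppose it does, and let $h\in H$ have order $7$; being of odd order, $h$ preserves the orientation of $\mathcal M$. Choose an $\langle h\rangle$-invariant Riemannian metric on $\mathcal M$. At an interior fixed point, the derivative of $h$ is an element of $SO(3)$. It is not the identity, because an isometry of a connected manifold fixing a point with trivial derivative is trivial. So it is a nontrivial rotation, and near the point the fixed set is an arc of its axis. At a fixed point on $\partial\mathcal M$, the derivative fixes the inward normal and rotates the tangent plane of $\partial\mathcal M$ nontrivially. So near that point the fixed set is an arc starting at the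 boundary in the normal direction. Hence the fixed set is a compact 1-manifold, a union of circles and of arcs with both ends on $\partial\mathcal M$, and its boundary is the set of fixed points on $\mathcal S$. Therefore $h$ has an even number of fixed points on $\mathcal S$. But it has $3$. $\square$

This is also the exact point at which the obvious construction stops. The obvious plan is as follows. Take a compact polyhedron like $D$ with *one* truncated vertex, of type $(2,3,7)$. Map its rotation group to $G$ with torsion-free kernel, and hope for a manifold bounded by $\mathcal S$ alone. Follow the edge of order $7$ that starts at the truncation. If it ended at a point of $\mathbb H^3$, the rotation group of that vertex would be a finite triangle group of type $(7,p,q)$, hence of type $(7,2,2)$, dihedral of order $14$. The torsion-free kernel would make it embed in $G$. But a group of order $14$ normalizes its subgroup of order $7$, and in $G$ such a normalizer has order $21$, not divisible by $14$. So *the far end of the 7-edge must be truncated too*: further boundary components are unavoidable, and we must see to it that they can be glued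 away.

Which truncation should we take? Let the second truncated vertex have type $(7,p,q)$, and let $Q\le G$ be the image of its rotation group, which is the stabilizer of a boundary component. Suppose $Q\ne G$. The number of subgroups of order $7$ in $Q$ is $1$ or $8$. If it were $8$, then $8\cdot7$ would divide $|Q|$, so $Q$ would have index $3$ in $G$; but a simple group of order $168$ does not embed in $S_3$. So $Q$ lies in the normalizer, of order $21$, of a subgroup of order $7$. For $|Q|=21$ there are $168/21=8$ components. The elements of $Q$ outside the subgroup of order $7$ all have order $3$, so the type is $(7,3,3)$. Moreover the area of $\mathbb H^2$ modulo a $(3,3,7)$ rotation group is $2\pi\cdot\frac4{21}$, eight times the area $2\pi\cdot\frac1{42}$ for $(2,3,7)$, so these components have the same area as $\mathcal S$. This is why $m_{14}=m_{24}=3$ in (1). Keeping $v_1$ a point of $\mathbb H^3$, with angles $\frac\pi3,\frac\pi3,\frac\pi{m_{34}}$, forces $m_{34}=2$. All that is left is to find elements of $G$ with the required orders, which is what $A,B,Y$ achieve.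

## 3. Uniqueness of the Hurwitz action on $\mathcal S$ and its mirror symmetries

We shall meet surfaces with an action of $G$ of type $(2,3,7)$ and must recognize them as $\mathcal S$. We also need orientation-reversing isometries for the gluing.

Realize $T$ as the even subgroup of the reflection group $\widehat T=\langle r_1,r_2,r_3\rangle$ of a triangle with angles $\frac\pi7,\frac\pi3,\frac\pi2$, with $a=r_1r_2$, $b=r_2r_3$, $ab=r_1r_3$. An element of finite order in $T$ fixes a point of $\mathbb H^2$, so it is conjugate to a power of $a$, $b$ or $ab$. Hence a homomorphism from $T$ has torsion-free kernel exactly when the images of $a,b,ab$ have orders $7,3,2$.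

**Lemma 2.** $T$ has exactly one torsion-free normal subgroup $K$ of index $168$. It is normal in $\widehat T$, and $T/K\cong\mathrm{PSL}(2,7)$.

**Proof.** *Existence* is part of the definition of $\mathcal S$ (and is shown again in Section 7 by the pair $A,B$).

*The quotient is $\mathrm{PSL}(2,7)$.* In the abelianization of $T$, written additively, $7a=0$, $3b=0$ and $2a=-2b$. The order of $2a$ divides $7$ and $3$, so $2a=2b=0$, hence $a=b=0$: $T$ is perfect. So $T/K$ is a perfect group of order $168$ and has a nonabelian simple composition factor, of order dividing $168$. The only nonabelian simple order below $168$ is $60$, which does not divide $168$. So $T/K$ is simple of order $168$, i.e. isomorphic to $\mathrm{PSL}(2,7)$.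

*Uniqueness.* Consider an epimorphism $T\to\mathrm{PSL}(2,7)$ with torsion-free kernel. Write $a$ and $z$ for the images of $a$ and $ab$: orders $7$ and $2$, with $a^{-1}z$, the image of $b$, of order $3$. In $\mathrm{SL}(2,7)$ the elements of order $2$ modulo $\pm1$ have trace $0$. An element of order $3$ modulo $\pm1$ has, after a change of sign, cube $1$; its eigenvalues are among the cube roots of unity $1,2,4$ in $\mathbb F_7$, it is diagonalizable and not $1$, and its determinant is $1$; so the eigenvalues are $2,4$ and the trace is $-1$. So order $3$ implies trace $\pm1$. An element of order $7$ has a unipotent lift, and after conjugation in $\mathrm{PGL}(2,7)$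
$$a=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad z=\begin{pmatrix}p&q\\r&-p\end{pmatrix},\quad -p^2-qr=1 .$$
Now $a^{-1}z=\begin{pmatrix}p-r&q+p\\r&-p\end{pmatrix}$ has trace $-r$, so $r=\pm1$. Changing the sign of $z$, we may take $r=1$. Conjugation by $a^s$ fixes $a$, keeps $r=1$ and replaces $p$ by $p+s$. So we may take $p=0$, and then $q=-1$. Thus any two such epimorphisms differ by an automorphism of $\mathrm{PSL}(2,7)$ (conjugation in $\mathrm{PGL}(2,7)$), so they have the same kernel. Hence $K$ is unique.

*Normality in $\widehat T$.* Conjugation by an element of $\widehat T$ preserves $T$ and maps $K$ to a torsion-free normal subgroup of index $168$, which is $K$. $\square$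

So $\widehat T/K$ acts on $\mathcal S$, and *$\mathcal S$ has orientation-reversing isometries*. Also $\mathrm{Isom}^+(\mathcal S)=T/K$: the group $T/K$ acts faithfully and already has the maximal order $84(g-1)=168$.

**Lemma 3.** If $c$ is an orientation-preserving isometry of $\mathcal S$ of order $3$, there is an orientation-reversing isometric involution $\sigma$ of $\mathcal S$ with $\sigma c\sigma^{-1}=c^{-1}$.

**Proof.** The group $\langle c\rangle\le T/K$ is a Sylow $3$-subgroup, so it is conjugate in $T/K$ to the image of $\langle b\rangle$. Now $r_2br_2=r_2(r_2r_3)r_2=r_3r_2=b^{-1}$, so the image of $r_2$ in $\widehat T/K$ is an orientation-reversing involution inverting the image of $b$, hence inverting every element of $\langle b\rangle K/K$. Take the corresponding conjugate of $r_2$ as $\sigma$. $\square$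

## 4. The Fano plane and the elements $A$, $B$, $Y$

The purpose of this section is to check the orders claimed in Section 1. Let $G$ now be realized as the automorphism group, simple of order $168$, of the Fano plane with points $\mathbb Z/7$ and lines $L_i=\{i+1,i+2,i+4\}$. It is isomorphic to $\mathrm{PSL}(2,7)$.

**The three permutations preserve lines.** $A(L_i)=L_{i+1}$. Since $2\{1,2,4\}=\{1,2,4\}$ in $\mathbb Z/7$, we have $2L_i=L_{2i}$, so $Y(L_i)=L_{2i+3}$. For $B$, which maps $0\to6\to1\to0$, $2\to5\to3\to2$, $4\to4$, the lines $L_0,\dots,L_6$ go as follows:
$$124\mapsto054,\quad 235\mapsto523,\quad 346\mapsto241,\quad 450\mapsto436,\quad 561\mapsto310,\quad 602\mapsto165,\quad 013\mapsto602 .$$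
As sets the images are $L_3,L_1,L_0,L_2,L_6,L_4,L_5$.

**The orders.** Apply $B$, then $A$: $0\to6\to0$, $1\to0\to1$, $2\to5\to6$, $3\to2\to3$, $4\to4\to5$, $5\to3\to4$, $6\to1\to2$. So $AB=(2\,6)(4\,5)$. Next, $AY:t\mapsto2t+4$. Finally $Y$ sends $0,1,2,3,4,5,6$ to $3,5,0,2,4,6,1$, and $B^{-1}$ maps $0\to1\to6\to0$, $2\to3\to5\to2$, $4\to4$. So $B^{-1}Y$ sends $0,1,2,3,4,5,6$ to $5,2,1,3,4,0,6$, i.e. $B^{-1}Y=(0\,5)(1\,2)$. The affine maps $Y$ and $AY$ have multiplier $2$, with $2^3=1$. So each has order divisible by $3$, and its cube is a translation; each has a fixed point ($4$, respectively $3$), so its cube is $1$. Hence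
$$A,\ B,\ Y,\ AB,\ AY,\ B^{-1}Y\ \text{ have orders }\ 7,\ 3,\ 3,\ 2,\ 3,\ 2. \tag{3}$$

**The generated subgroups.** The order of $\langle A,B\rangle$ is divisible by $7\cdot3\cdot2=42$, so its index in $G$ is $1$, $2$ or $4$. A simple group of order $168$ does not embed in $S_2$ or $S_4$, so it has no subgroup of index $2$ or $4$. Thus $\langle A,B\rangle=G$. Further, $N:=\langle A,Y\rangle=\{t\mapsto2^jt+\beta\}$ has order $21$ and index $8$.

## 5. The compact polyhedron $D$

Here we construct $D$ rigorously and determine its faces and angles. Recall the hyperboloid model. For a form of signature $(3,1)$ on $\mathbb R^4$, $\mathbb H^3$ is one sheet of $\{(x,x)=-1\}$, planes are $u^\perp\cap\mathbb H^3$ with $(u,u)>0$, and $T_p\mathbb H^3=p^\perp$. If $e,e'$ are unit outward normals of two half-spaces whose boundary planes meet, the interior dihedral angle $\vartheta$ satisfies $(e,e')=-\cos\vartheta$. If $u,u'$ span a subspace of signature $(1,1)$, then $\{u,u'\}^\perp$ is positive definite, so it contains no point of $\mathbb H^3$ and the two planes are disjoint.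

**Step 1: the form.** Let $\kappa=\cos(\pi/7)$; then $\kappa^2>\cos^2(\pi/6)=\frac34$. On $\mathbb R^4$ with basis $e_1,\dots,e_4$ take the form with Gram matrix
$$\mathcal G=\begin{pmatrix}1&-\kappa&0&-\tfrac12\\-\kappa&1&-\tfrac12&-\tfrac12\\0&-\tfrac12&1&0\\-\tfrac12&-\tfrac12&0&1\end{pmatrix},\qquad (e_i,e_j)=-\cos(\pi/m_{ij}).$$
Eliminate first $e_3$, then $e_4$ (each has diagonal entry $1$). What remains on indices $1,2$ is $\begin{pmatrix}\frac34&-\kappa-\frac14\\-\kappa-\frac14&\frac12\end{pmatrix}$, so
$$\Delta:=\det\mathcal G=\tfrac38-(\kappa+\tfrac14)^2=\tfrac5{16}-\kappa^2-\tfrac\kappa2<0 .$$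
The span of $e_2,e_3,e_4$ is positive definite: $e_3,e_4$ are orthonormal and the minor is $1-\frac14-\frac14=\frac12$. So the signature is $(3,1)$.

**Step 2: the dual basis.** Expanding $3\times3$ determinants, the cofactors of $\mathcal G$ are
$$C_{11}=\tfrac12,\quad C_{22}=\tfrac34,\quad C_{33}=\tfrac12-\kappa^2-\tfrac\kappa2<0,\quad C_{44}=\tfrac34-\kappa^2<0,$$
$$C_{12}=\kappa+\tfrac14,\quad C_{13}=\tfrac\kappa2+\tfrac18,\quad C_{14}=\tfrac\kappa2+\tfrac38,\quad C_{23}=\tfrac38,\quad C_{24}=\tfrac{1+\kappa}2,\quad C_{34}=\tfrac{1+\kappa}4 .$$
For instance, $C_{34}$ is minus the determinant of rows $1,2,4$ and columns $1,2,3$, which equals $1\cdot(0-\frac14)+\kappa\,(0-\frac14)$. Define $f_1,\dots,f_4$ by $(f_i,e_j)=-\delta_{ij}$; these are the "vertices" $v_i$. Then $g_{ij}:=(f_i,f_j)=(\mathcal G^{-1})_{ij}=C_{ij}/\Delta$. Since $\Delta<0$,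
$$g_{33}>0,\quad g_{44}>0,\quad\text{and all other } g_{ij}\text{, including } g_{11},g_{22}\text{, are negative.} \tag{4}$$
The span of $f_3,f_4$ is the orthogonal complement of the span of $e_1,e_2$, which is positive definite since $1-\kappa^2>0$. So it has signature $(1,1)$, which gives
$$g_{34}^2>g_{33}g_{44}, \tag{5}$$
and the planes $\Pi_3,\Pi_4$ orthogonal to $f_3,f_4$ are disjoint.

**Step 3: $D$ is compact with nonempty interior.** Let
$$\mathcal C=\{x:(x,e_i)\le0\ (1\le i\le4),\ (x,f_3)\le0,\ (x,f_4)\le0\}.$$
Write $x=\sum t_if_i$; then $t_i=-(x,e_i)$, so $x\in\mathcal C$ means $t_i\ge0$ for all $i$ and $(x,f_3),(x,f_4)\le0$. Let $0\ne x\in\mathcal C$. By (4), $(x,f_1)=\sum t_jg_{1j}<0$ and likewise $(x,f_2)<0$. So $(x,x)=\sum t_i(x,f_i)\le0$, all terms being $\le0$. Suppose equality holds. Then $t_1=t_2=0$ and $t_3(x,f_3)=t_4(x,f_4)=0$. If $t_3,t_4>0$, then $x$ is orthogonal to $f_3$ and $f_4$ and lies in their nondegenerate span, so $x=0$, a contradiction. If $t_4=0$, then $x=t_3f_3$ with $t_3>0$ and $(x,f_3)=t_3g_{33}>0$, a contradiction; similarly if $t_3=0$. So every nonzero $x\in\mathcal C$ is timelike. Since $f_1$ is timelike and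 $(x,f_1)<0$, all these $x$ lie in the cone of $f_1$. Let $\mathbb H^3$ be the sheet in that cone. As $\mathcal C$ is a closed cone and $\mathcal C\setminus0$ lies in the open timelike cone, $D:=\mathcal C\cap\mathbb H^3$ is compact. At $f_1+f_2+\epsilon(f_3+f_4)$ with small $\epsilon>0$ all six inequalities are strict, by (4), so $D$ has nonempty interior.

**Step 4: the edges between the faces $e_i^\perp$ and $e_j^\perp$.** We show that all six occur. Let $\{k,l\}$ be complementary to $\{i,j\}$. Then $D\cap e_i^\perp\cap e_j^\perp$ comes from the cone $\{t_kf_k+t_lf_l\}\cap\mathcal C$. For $\{k,l\}=\{1,2\}$ this is the whole cone $t_1,t_2\ge0$. If $k\in\{1,2\}$, $l\in\{3,4\}$, the only condition besides $t_k,t_l\ge0$ that is not automatic is $t_l g_{ll}\le t_k|g_{kl}|$, which leaves a nondegenerate cone. For $\{k,l\}=\{3,4\}$ the conditions are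
$$\frac{g_{33}}{|g_{34}|}\le\frac{t_4}{t_3}\le\frac{|g_{34}|}{g_{44}},$$
a nondegenerate interval by (5). So each $D\cap e_i^\perp\cap e_j^\perp$ is an edge of positive length, with dihedral angle $\pi/m_{ij}$. The plane $e_i^\perp$ contains three of these edges, on three different lines (the $e_j$ are independent), so it carries a genuine 2-dimensional face.

**Step 5: the cut $\Delta_4=D\cap\Pi_4$.** Since $(f_4,e_j)=0$ for $j=1,2,3$, the plane $\Pi_4$ is orthogonal to $e_1^\perp,e_2^\perp,e_3^\perp$. It does not meet the face on $e_4^\perp$: if $x\in\mathcal C$, $x\ne0$ and $t_4=0$, then $(x,f_4)=\sum_{j\ne4}t_jg_{j4}<0$.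

To find the shape of $\Delta_4$, put $f_i'=f_i-\frac{g_{i4}}{g_{44}}f_4\in f_4^\perp$ for $i=1,2,3$. An element of $f_4^\perp$ has the form $\sum_{i\le3}t_if_i'$, and its $f_4$-coefficient $-\sum_{i\le3}t_ig_{i4}/g_{44}$ is $\ge0$ if $t_1,t_2,t_3\ge0$. Moreover
$$(f_i',f_3)=g_{i3}-\frac{g_{i4}g_{34}}{g_{44}}<0\qquad(i=1,2,3):$$
for $i=1,2$ because $g_{i3}<0$ and $g_{i4}g_{34}>0$, for $i=3$ by (5). So on $f_4^\perp$ the conditions $t_4\ge0$ and $(x,f_3)\le0$ follow from $t_1,t_2,t_3\ge0$, and $\mathcal C\cap f_4^\perp$ is the simplicial cone on $f_1',f_2',f_3'$. Hence
$$\Delta_4=\{x\in\Pi_4:(x,e_j)\le0,\ j=1,2,3\}$$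
is a compact triangle. Its side normals $e_1,e_2,e_3$ lie in $f_4^\perp$, so its angles are $\pi/m_{12},\pi/m_{23},\pi/m_{13}=\frac\pi7,\frac\pi3,\frac\pi2$.

**Step 6: the cut $\Delta_3=D\cap\Pi_3$.** Exchange the roles of $3$ and $4$ in Step 5; only (4) and (5) were used, and they are symmetric in $3,4$. So $\Delta_3$ is a compact triangle with sides on $e_1^\perp,e_2^\perp,e_4^\perp$, which are orthogonal to $\Pi_3$; it does not meet the face on $e_3^\perp$; and its angles are $\pi/m_{12},\pi/m_{14},\pi/m_{24}=\frac\pi7,\frac\pi3,\frac\pi3$.

**Step 7: the reflection group.** Any two of the six faces of $D$ are disjoint or meet along an edge with dihedral angle a submultiple of $\pi$. Let $r_i$ be the reflection in $e_i^\perp$, let $s_3,s_4$ be the reflections in $\Pi_3,\Pi_4$, and let $W$ be the group generated by all six. By Poincaré's theorem for reflection groups (Ratcliffe, *Foundations of Hyperbolic Manifolds*, Thms 7.1.3–7.1.4) the following hold.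

* $W$ is discrete and acts simply transitively on the chambers $wD$, $w\in W$, which tile $\mathbb H^3$ (locally finitely).
* For $p\in D$, the stabilizer $W_p$ is generated by the reflections in the faces of $D$ through $p$.
* $W$ is a Coxeter group with the orders given by the dihedral angles, and with order $\infty$ for disjoint faces.

The subgroup $\widehat\Lambda=\langle r_1,\dots,r_4\rangle$ is the Coxeter group with matrix $(m_{ij})$ (Bourbaki, *Lie* IV.1.8). Let $\Lambda$ be its even, i.e. orientation-preserving, subgroup.

## 6. The convex set $X=\bigcup_{g\in\widehat\Lambda}gD$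

We unfold $D$ only across the faces of type $r_i$. The aim is to show that the result is a convex set bounded by disjoint planes, and to find the stabilizers of those planes.

Call the $W$-translates of $\Pi_3,\Pi_4$ *s-walls*. Define $\varepsilon:W\to\mathbb Z/2$ by $\varepsilon(r_i)=0$, $\varepsilon(s_3)=\varepsilon(s_4)=1$. This respects the relations: the only finite orders between an $r$ and an $s$ are $2$, and $s_3s_4$ has infinite order. The reflection in an s-wall has $\varepsilon=1$; the reflections $wr_iw^{-1}$ have $\varepsilon=0$.

**Step 1: different s-walls are disjoint.** Let $p$ lie on an s-wall; translating, we may assume $p\in D$. The reflection in that wall lies in $W_p$ and has $\varepsilon=1$. As $W_p$ is generated by the reflections in the faces of $D$ through $p$, some $\Delta_b$ contains $p$, and only one, as $\Delta_3\cap\Delta_4=\emptyset$. The other faces through $p$ lie on planes $e_j^\perp$ with $j\ne b$, orthogonal to $\Pi_b$. So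
$$W_p=\langle s_b\rangle\times W',\qquad W'=\langle r_j:p\in e_j^\perp\rangle. \tag{6}$$
An element of $W_p$ with $\varepsilon=1$ is $s_bw'$ with $w'\in W'$. On $T_p\mathbb H^3$ it acts as $-1$ on the normal $f_b$ and as $w'$ on the orthogonal complement of $f_b$. If $w'\ne1$, the second action is nontrivial, so $s_bw'$ is not a reflection. Hence $s_b$ is the only reflection in $W_p$ with $\varepsilon=1$, and $\Pi_b$ is the only s-wall through $p$.

**Step 2: a convex region.** The interior of $D$ meets no s-wall. For each s-wall $P$ let $P^+$ be the closed half-space bounded by $P$ that contains $D$. Let $U$ be the component of $\mathbb H^3\setminus\bigcup(\text{s-walls})$ containing $\operatorname{int}D$, and $X'$ its closure. The intersection of all $\operatorname{int}P^+$ is convex, misses all s-walls and contains $\operatorname{int}D$, so it lies in $U$. Conversely $U$ is connected and misses every $P$, so $U\subset\operatorname{int}P^+$ for all $P$. Thus $U=\bigcap\operatorname{int}P^+$. A point of $\bigcap P^+$ is joined to a point of $\operatorname{int}D$ by a segment which, except perhaps for its endpoint, lies in $U$. So $X'=\bigcap P^+$,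 which is closed and convex. Also $X'$ is a union of chambers. Indeed $U$ is open by local finiteness. A point $u\in U$ lies in some chamber $wD$; then $\operatorname{int}wD$ meets $U$, and being connected and disjoint from the s-walls it lies in $U$, so $wD\subset X'$; finally use local finiteness to pass to the closure.

**Step 3: $X=X'$.** Two chambers $wD$ and $wr_iD$ share a face. A point in its relative interior has stabilizer of order $2$, so the only mirror through it is $we_i^\perp$, which is not an s-wall. Hence the two chambers lie on the same side of every s-wall. For $g=r_{i_1}\cdots r_{i_n}$ apply this along the chain $D,\ r_{i_1}D,\ r_{i_1}r_{i_2}D,\dots,gD$ to get $gD\subset X'$. So $X\subset X'$. Conversely, let $wD\subset X'$. A path in $U$ from $\operatorname{int}D$ to $\operatorname{int}wD$ that avoids the edges of the tiling crosses faces only, and none on an s-wall. If it leaves a chamber $gD$ with $g\in\widehat\Lambda$, it does so through a face of type $r_i$ (a face $g\Delta_b$ lies on an s-wall), so the next chamber is $gr_iD$. By induction $w\in\widehat\Lambda$.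

**Step 4: the boundary planes.** *$\partial X$ is the disjoint union of the planes $g\Pi_3,g\Pi_4$, $g\in\widehat\Lambda$.* A boundary point of $X=\bigcap P^+$ lies on some s-wall $P$, by local finiteness. If an s-wall $P$ meets $X$, then for every other s-wall $Q$ the connected set $P$ misses $Q$ and meets $Q^+$, so $P\subset Q^+$; hence $P\subset X$ and $P\subset\partial X$. A point $p\in P$ on no other mirror lies in some $gD$ with $g\in\widehat\Lambda$. The only mirror through $p$ is $P$, whose reflection has $\varepsilon=1$, so $p$ lies on a face $g\Delta_b$, and $P=g\Pi_b$. Conversely $g\Pi_b$ is an s-wall that meets $X$ in $g\Delta_b$.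

**Step 5: stabilizers.** The group $\langle r_1,r_2,r_3\rangle$ fixes $f_4$, so it preserves $\Pi_4$ and acts faithfully there, as the reflection group of the triangle $\Delta_4$, whose translates tile $\Pi_4$. Suppose $g\in\widehat\Lambda$ and $g\Pi_b=\Pi_4$. Choose a point $q$ in the interior of $g\Delta_b$ which lies in the interior of $h\Delta_4$ for some $h\in\langle r_1,r_2,r_3\rangle$. Since $q$ is in the relative interior of a face, exactly two chambers contain it, and they are on opposite sides of $\Pi_4$. Only one of them can be in $X$. But $gD$ and $hD$ are both in $X$ and contain $q$. So $gD=hD$, hence $g=h$ and $\Pi_b=h^{-1}\Pi_4=\Pi_4$, i.e. $b=4$. Thus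
$$\mathrm{Stab}_{\widehat\Lambda}(\Pi_4)=\langle r_1,r_2,r_3\rangle,\qquad \mathrm{Stab}_{\widehat\Lambda}(\Pi_3)=\langle r_1,r_2,r_4\rangle,$$
the second by the same argument, and $\Pi_3,\Pi_4$ are not equivalent under $\widehat\Lambda$. These stabilizers preserve $X$, hence the sides of the plane. So their orientation-preserving elements are those preserving the orientation of the plane, and the stabilizers in $\Lambda$ are
$$T=\langle r_1r_2,r_2r_3\rangle\ \text{ on }\Pi_4,\ \text{type }(2,3,7);\qquad T'=\langle r_1r_2,r_2r_4\rangle\ \text{ on }\Pi_3,\ \text{type }(3,3,7).$$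
In $T'$ the elements $r_1r_2$, $r_2r_4$ and their product $r_1r_4$ have orders $7,3,3$. Both stabilizers in $\widehat\Lambda$ contain the odd element $r_1$. So if $g$ is odd, $g\Pi_b=gr_1\Pi_b$ with $gr_1$ even: *$\Lambda$ is transitive on $\widehat\Lambda\Pi_3$ and on $\widehat\Lambda\Pi_4$.*

## 7. The homomorphism $\varphi:\Lambda\to G$ and the manifold $M=X/\Gamma$

**Step 1: defining $\varphi$.** We know a presentation of $\widehat\Lambda$, not of $\Lambda$, so we map all of $\widehat\Lambda$ to a slightly larger group. Put $\alpha_1=A^{-1}$, $\alpha_2=1$, $\alpha_3=B$, $\alpha_4=Y$. Let $\theta$ be an involution with $\theta(x,y)\theta=(y,x)$ on $G\times G$, and define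
$$\Theta:\widehat\Lambda\to(G\times G)\rtimes\langle\theta\rangle,\qquad r_i\mapsto\theta(\alpha_i,\alpha_i^{-1}).$$
Then
$$r_ir_j\mapsto\theta(\alpha_i,\alpha_i^{-1})\,\theta(\alpha_j,\alpha_j^{-1})=(\alpha_i^{-1},\alpha_i)(\alpha_j,\alpha_j^{-1})=(\alpha_i^{-1}\alpha_j,\ \alpha_i\alpha_j^{-1}).$$
For $i=j$ this is $1$, so $r_i^2\mapsto1$. For $i\ne j$ the element $\alpha_i\alpha_j^{-1}$ is conjugate to $\alpha_j^{-1}\alpha_i=(\alpha_i^{-1}\alpha_j)^{-1}$, so both coordinates have the same order. The first coordinates $\alpha_i^{-1}\alpha_j$ are
$$r_1r_2\mapsto A,\quad r_2r_3\mapsto B,\quad r_2r_4\mapsto Y,\quad r_1r_3\mapsto AB,\quad r_1r_4\mapsto AY,\quad r_3r_4\mapsto B^{-1}Y. \tag{7}$$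
By (3) their orders are exactly $m_{12},m_{23},m_{24},m_{13},m_{14},m_{34}$. So all Coxeter relations hold and $\Theta$ is well defined. It maps $\Lambda$ into $G\times G$; let $\varphi:\Lambda\to G$ be the first coordinate and $\Gamma=\ker\varphi$. We record that
$$\varphi(r_ir_j)\text{ has order exactly }m_{ij},\qquad \varphi(T)=\langle A,B\rangle=G,\qquad \varphi(T')=\langle A,Y\rangle=N. \tag{8}$$

**Step 2: $\Gamma$ is torsion-free.** Let $1\ne\gamma\in\Lambda$ have finite order; we show $\varphi(\gamma)\ne1$. The isometry $\gamma$ fixes a point of $\mathbb H^3$. As $\gamma X=X$ and $X$ is closed and convex, the point of $X$ nearest to that fixed point is also fixed. So, after conjugation in $\widehat\Lambda$, $\gamma$ fixes some $p\in D$. Since $\varepsilon(\gamma)=0$, $\gamma$ lies in $W'=\langle r_j:p\in e_j^\perp\rangle$: this is $W_p$ if $p\notin\Delta_3\cup\Delta_4$, and it follows from (6) otherwise.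

The group $W'$ is a finite reflection group on the 3-dimensional space $T_p\mathbb H^3=p^\perp$, with simple roots the $e_j$ through $p$; these are linearly independent. The orientation-preserving $\gamma$ acts on $T_p\mathbb H^3$ as a rotation, so it fixes some $v\ne0$. The stabilizer of $v$ in $W'$ is conjugate in $W'$ to a standard parabolic subgroup, generated by the $r_j$ in some set $J$. This parabolic contains a conjugate of $\gamma$, a nontrivial even element, so $|J|\ge2$. It fixes a nonzero vector, which is orthogonal to the independent vectors $e_j$, $j\in J$, in a 3-dimensional space; so $|J|\le2$. Hence the parabolic is the dihedral group $\langle r_i,r_j\rangle$ of order $2m_{ij}$ with $i\ne j$, and $\gamma=g(r_ir_j)^mg^{-1}$ with $g\in\widehat\Lambda$ and $m_{ij}\nmid m$. If $g$ is odd, use $r_i(r_ir_j)r_i=(r_ir_j)^{-1}$ to write $\gamma=(gr_i)(r_ir_j)^{-m}(gr_i)^{-1}$ with $gr_i$ even. So $\varphi(\gamma)$ is conjugate in $G$ to $\varphi(r_ir_j)^{\pm m}$, which is not $1$ by (8). $\square$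

**Step 3: the manifold.** Stabilizers of points in the discrete group $\Gamma$ are finite, hence trivial. So $\Gamma$ acts freely and properly discontinuously on $X$. Put $M=X/\Gamma$. It is connected since $X$ is convex, and orientable since $\Gamma\le\Lambda$. It is compact, being covered by the images of finitely many chambers, as $[\widehat\Lambda:\Gamma]=2\cdot168=336$. By Section 6 it is hyperbolic with totally geodesic boundary. The group $G=\Lambda/\Gamma$ acts on $M$ by orientation-preserving isometries.

## 8. The nine boundary components

**Step 1: counting.** Boundary components of $M$ correspond to $\Gamma$-orbits of boundary planes of $X$. The planes in $\Lambda\Pi_4$ correspond to $\Lambda/T$. Since $\Gamma$ is normal, their $\Gamma$-orbits correspond, $G$-equivariantly, to $G/\varphi(T)=G/G$: one component $S_0$. Likewise those in $\Lambda\Pi_3$ correspond to $G/\varphi(T')=G/N$: eight components $R_{gN}$, permuted by $G$ like the cosets $gN$, hence all isometric to $R:=R_N$.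

**Step 2: $S_0$ is Klein's quartic with the Hurwitz action.** We have $S_0=\Pi_4/(\Gamma\cap T)$, where $\Gamma\cap T$ is the kernel of $\varphi|_T:T\to G$. It is torsion-free and normal of index $168$ in $T$. By Lemma 2, $\Gamma\cap T=K$. So $S_0=\mathcal S$, and $G=T/(\Gamma\cap T)$ acts on it by the Hurwitz action.

**Step 3: $R$ is isometric to $\mathcal S$.** Here $R=\Pi_3/(\Gamma\cap T')$, where $\Gamma\cap T'=\ker(\varphi|_{T'}:T'\to N)$ is torsion-free, and $N=T'/(\Gamma\cap T')$ acts faithfully on $R$. We exhibit $\mathcal S$ as a quotient of the same kind and then show that such quotients are unique.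

*$\mathcal S/N$ is a sphere with cone points of orders $3,3,7$.* By (2), a subgroup of order $7$ in $G$ has $3$ fixed points on $\mathcal S$ and one of order $3$ has $2$. The group $N$ has one subgroup of order $7$: it gives $3$ points with $N$-stabilizer of order $7$, i.e. one $N$-orbit (of size $21/7=3$). It has seven subgroups of order $3$ (their number is $1$ or $7$, and it is not $1$, as $N$ is nonabelian). They give $14$ points with $N$-stabilizer of order $3$, i.e. two orbits of size $7$. Riemann–Hurwitz reads $-4=21\bigl(\chi-2\cdot\frac23-\frac67\bigr)=21\chi-46$, so $\chi=2$.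

A rotation group with quotient a sphere with cone points $3,3,7$ is unique up to conjugation by isometries of $\mathbb H^2$. So, after such a conjugation, the preimage of $N$ in $T$ is $T'$, and $\mathcal S=\mathbb H^2/\ker\psi$ for some epimorphism $\psi:T'\to N$ with torsion-free kernel. The same holds for $R$ with $\psi=\varphi|_{T'}$.

*Such kernels are unique up to isometry.* Let $\psi$ be such an epimorphism. It is determined by $u=\psi(r_1r_2)$, of order $7$, and $v=\psi(r_2r_4)$, of order $3$. Since $v$ normalizes $\langle u\rangle$ and $\langle u\rangle$ is its own centralizer in $N$, we have $vuv^{-1}=u^\mu$ with $\mu^3=1\neq\mu$, i.e. $\mu\in\{2,4\}$. For a fixed $\mu$ there are $6$ choices of $u$ and $7$ of $v$ (one coset of $\langle u\rangle$), so $42$ pairs. The group $\mathrm{AGL}(1,7)=\{t\mapsto ct+\beta\}$ of order $42$ contains $N$ as a normal subgroup, and acts on the pairs with given $\mu$ by conjugation. An element fixing a pair centralizes $N$; commuting with the translations it is a translation, and commuting with $v$ it is trivial. So the action is free, hence transitive on the $42$ pairs. Therefore $\ker\psi$ depends only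 on $\mu$.

Finally compare $\mu=2$ and $\mu=4$. Conjugation by the reflection $r_2$ sends $r_1r_2$ and $r_2r_4$ to their inverses. So $\psi'(x)=\psi(r_2xr_2)$ has $u'=u^{-1}$, $v'=v^{-1}$ and $v'u'v'^{-1}=(v^{-1}uv)^{-1}=u^{-\mu^{-1}}=u'^{\,\mu^{-1}}$, and $2^{-1}=4$ modulo $7$. Since $\ker\psi'=r_2(\ker\psi)r_2$, the two possible kernels are conjugate by the isometry $r_2$. Hence $R$ is isometric to $\mathcal S$. $\square$

Thus $\partial M=S_0\sqcup\bigsqcup_{gN}R_{gN}$ consists of nine copies of Klein's quartic.

As a check, compute $\chi(M)$ in two ways. From the boundary, $\chi(M)=\frac12\chi(\partial M)=\frac12\cdot9\cdot(-4)=-18$. From the cells of $D$, weight each by $(-1)^{\dim}$ divided by the order of its stabilizer in $\widehat\Lambda$. The interior, the four mirror faces, the two cuts and the six sides of the cuts give $-1+\frac42+2-\frac62=0$. The six edges give $-\left(\frac1{14}+\frac36+\frac24\right)=-\frac{15}{14}$. The vertices $v_1,v_2$ give $\frac1{24}+\frac1{12}$, and the vertices of the cuts give $\left(\frac1{14}+\frac16+\frac14\right)+\left(\frac1{14}+\frac16+\frac16\right)$; together these are $\frac{57}{56}$. The total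 is $-\frac3{56}$, and $336\cdot\left(-\frac3{56}\right)=-18$.

## 9. Gluing eight Klein quartics in pairs

**Gluing principle.** Orient $M$ and give $\partial M$ the induced orientation. Near a totally geodesic boundary component $F$ the metric is $dr^2+\cosh^2\!r\,g_F$ with $0\le r<\delta$. If two components are identified by an isometry, the two collars fit together to the metric $dr^2+\cosh^2\!r\,g_F$ on $-\delta<r<\delta$, which is smooth and hyperbolic. If the isometry reverses the induced orientations, the orientation of $M$ extends across.

**Proof of Theorem 1.** Divide the eight components $R_{gN}$ into four pairs. Both members of a pair are isometric to $\mathcal S$, so there is an isometry between them. If it does not reverse the induced orientations, compose it with an orientation-reversing isometry of $\mathcal S$, which exists by Section 3. Glue. The result is compact, connected (because $M$ is), orientable and hyperbolic, and its only boundary component is $S_0\cong\mathcal S$, totally geodesic. $\blacksquare$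

## 10. Gluing equivariantly under $S_4$

We now prove (iii)$\Rightarrow$(i) of Theorem 2. It is enough to treat a subgroup $H\le G$ with $H\cong S_4$, because an isometric action of $H$ restricts to every subgroup. The plan is to choose the gluing maps so that $H$ permutes them.

**Step 1: $H$ is transitive on the eight components.** The stabilizer in $H$ of $gN\in G/N$ is $H\cap gNg^{-1}$, of order dividing $\gcd(24,21)=3$. So every $H$-orbit on the eight components has at least $24/3=8$ elements. Hence $H$ is transitive, and the stabilizer of $R=R_N$ in $H$ is $\langle c\rangle\le N$ of order $3$. As $N$ acts faithfully on $R$ and preserves orientation, $c$ acts on $R$ as an orientation-preserving isometry of order $3$.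

**Step 2: one gluing map.** In $S_4$ the normalizer of a subgroup of order $3$ is isomorphic to $S_3$. So there is an involution $s\in H$ with $scs^{-1}=c^{-1}$. Since $s\notin\langle c\rangle$, we have $sR\ne R$, and $c(sR)=sc^{-1}R=sR$. As $R$ is isometric to $\mathcal S$, Lemma 3 gives an orientation-reversing isometric involution $\sigma$ of $R$ with $\sigma c\sigma^{-1}=c^{-1}$ on $R$. Put
$$\tau=s\circ\sigma:R\to sR,$$
an isometry which reverses the induced orientations, because $s$ preserves them and $\sigma$ reverses them. It commutes with $c$:
$$\tau c=s\sigma c=sc^{-1}\sigma=cs\sigma=c\tau .$$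

**Step 3: spreading it around.** Define $\iota$ on $\bigsqcup R_{gN}=\bigcup_{h\in H}hR$ by
$$\iota|_{hR}=h\tau h^{-1}:hR\to hsR .$$
It is well defined: if $hR=h'R$, then $h'=hc^j$, and $hc^j\tau c^{-j}h^{-1}=h\tau h^{-1}$. It is $H$-equivariant, since for $k\in H$ the map $k\iota k^{-1}$ on $khR$ is $(kh)\tau(kh)^{-1}$. On $sR$ it is $s\tau s^{-1}=s\,s\,\sigma\,s^{-1}=\sigma s$ (as $s^2=1$), so on $R$ we get $\iota^2=(\sigma s)(s\sigma)=1$; by equivariance $\iota^2=1$ everywhere. Finally, $\iota$ maps each component $hR$ to a different one, $hsR$, and reverses orientation.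

**Step 4: the quotient.** By the gluing principle, $M'=M/(x\sim\iota(x))$ is a compact, connected, orientable hyperbolic 3-manifold with unique boundary component $S_0=\mathcal S$, totally geodesic. By equivariance $H$ acts on $M'$ by orientation-preserving isometries, and this action extends its action on $\mathcal S$. So $(\mathcal S,H)$ bounds geometrically, and so does $(\mathcal S,H')$ for every $H'\le H$. $\blacksquare$

## 11. Subgroups of $\mathrm{PSL}(2,7)$ of order prime to 7

To finish Theorem 2 we match conditions (ii) and (iii). The maximal subgroups of $\mathrm{PSL}(2,7)$ form two classes of subgroups isomorphic to $S_4$ and one class of subgroups $7{:}3$ of order $21$ (Dickson).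

Suppose $7\nmid|H|$. Then $H\ne G$, so $H$ lies in a maximal subgroup. If that is an $S_4$, (iii) holds. If it is a $7{:}3$, then $|H|$ divides $21$ and is prime to $7$, so $|H|$ is $1$ or $3$. The trivial group lies in an $S_4$. If $|H|=3$, then $H$ is a Sylow $3$-subgroup of $G$; some $S_4\le G$ contains a subgroup of order $3$, and a conjugate of that $S_4$ contains $H$. Conversely, $7\nmid24$, so (iii) implies (ii).

With (iii)$\Rightarrow$(i) from Section 10, and (i)$\Rightarrow$(ii) together with the smooth statement from Lemma 1 (an isometric action is smooth), Theorem 2 is proved. $\blacksquare$
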